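\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}


\title{Cocompact actions of reductive subgroups on reductive homogeneous spaces are transitive}

\begin{abstract}
Let $G$ be a connected semisimple Lie group with finite center and without compact factors, and let $H,L\subset G$ be connected reductive subgroups with Lie algebras $\mathfrak h,\mathfrak l\subset\mathfrak g$. We prove that $L\backslash G/H$ is compact only if it is a point, and that this happens if and only if $\mathfrak g=\mathfrak h+\mathfrak l$. Consequently every triple $(\mathfrak g,\mathfrak h,\mathfrak l)$ with $\mathfrak g$ simple and $\mathfrak h$ non-compact semisimple that yields a standard compact Clifford--Klein form is a Lie algebra decomposition, which answers a question of Bochenski and Tralle. For closed $H$ and $L$ such an action is moreover proper if and only if $H\cap L$ is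 compact. For simple $\mathfrak g$ we combine this with Onishchik's classification of decompositions of compact simple Lie algebras and list all triples for which the action is proper and cocompact.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $G$ be a connected semisimple Lie group with finite center (every connected linear semisimple group is of this kind), and let $H\subset G$ be a closed connected reductive subgroup; the precise meaning of ``reductive'' is given in Section~\ref{sec:results}. To find compact quotients of $G/H$ one may look for a closed connected reductive subgroup $L\subset G$ whose action on $G/H$ is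
\begin{itemize}
\item \emph{proper}: $\{l\in L: lS\cap S\neq\emptyset\}$ is compact for every compact $S\subset G/H$, and
\item \emph{cocompact}: the double coset space $L\backslash G/H$ is compact.
\end{itemize}
Every discrete cocompact subgroup $\Gamma\subset L$ then also acts properly and cocompactly, and $\Gamma\backslash G/H$ is a compact manifold if $\Gamma$ acts freely. Following T.~Kobayashi, one says that $G/H$ admits a \emph{standard compact Clifford--Klein form} if such an $L$ exists, and that the triple of Lie algebras $(\mathfrak g,\mathfrak h,\mathfrak l)$ \emph{yields} it.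

The easiest cocompact action is a transitive one: if $G=LH$, then $L\backslash G/H$ is a point, $G/H\cong L/(L\cap H)$, and the action is proper exactly when $L\cap H$ is compact. On the level of tangent spaces transitivity gives
\[
\mathfrak g=\mathfrak h+\mathfrak l ,
\]
and a triple with this property is called a \emph{Lie algebra decomposition} in the sense of Onishchik. Bochenski and Tralle \cite{BT} list triples with $\mathfrak g$ absolutely simple that yield standard compact Clifford--Klein forms; up to isomorphism they are rows A--E of Table~\ref{tab:list} below, and all of them are Lie algebra decompositions. This leads to the question of \cite{BT}: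

\begin{quote}
\emph{Let $\mathfrak g$ be simple, $\mathfrak h$ a proper non-compact semisimple subalgebra and $\mathfrak l\ne0$ reductive. Are there triples $(\mathfrak g,\mathfrak h,\mathfrak l)$ which yield compact Clifford--Klein forms and which are not Lie algebra decompositions?}
\end{quote}

Replacing $L$ by a conjugate does not change the nature of the action, so we read ``not a Lie algebra decomposition'' as: $\mathfrak g\ne\mathfrak h+\operatorname{Ad}(a)\mathfrak l$ for every $a\in G$.

What should one expect? Properness and cocompactness are coarse conditions: they concern the non-compact directions of $G$ and do not notice compact pieces. A decomposition is an exact condition on all tangent directions. Two examples show that the coarse condition does not imply the exact one in general.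

\begin{example}\label{ex:hyp}
(i) \emph{Compact factors.} Let $G=SL_2(\mathbb R)\times SL_2(\mathbb R)\times SU(2)$, $H=\{(a,a,1)\}$ and $L=SL_2(\mathbb R)\times1\times1$. The map $(a,b,c)\mapsto(ab^{-1},c)$ identifies $G/H$ with $SL_2(\mathbb R)\times SU(2)$, on which $L$ acts by left translations of the first factor. The action is proper with compact quotient $SU(2)$, but $\mathfrak h+\mathfrak l$ misses $\mathfrak{su}(2)$.

(ii) \emph{Non-reductive $L$.} Let $G=SL_2(\mathbb R)\times SL_2(\mathbb R)$, $H$ the diagonal, and $L=AN\times1$, where $AN$ consists of the upper triangular matrices of determinant $1$ with positive diagonal. Here $G/H\cong SL_2(\mathbb R)$, the group $L$ acts by left translations, properly, and $AN\backslash SL_2(\mathbb R)\cong SO(2)$ is compact. But $\dim L=2<3=\dim G/H$.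
\end{example}

We show that nothing else can go wrong: for reductive subgroups of a group without compact factors, cocompactness alone forces transitivity, and properness is not needed.

\subsection{Results}\label{sec:results}

Throughout, $G$ is a connected semisimple Lie group with finite center. It has \emph{no compact factors} if $\mathfrak g$ has no nonzero compact ideal. A subalgebra $\mathfrak s\subset\mathfrak g$ is \emph{reductive in $\mathfrak g$} if $\mathfrak s=\mathfrak s'\oplus\mathfrak z(\mathfrak s)$, where $\mathfrak s'=[\mathfrak s,\mathfrak s]$ is semisimple, $\mathfrak z(\mathfrak s)$ is the center, and $\operatorname{ad}_{\mathfrak g}Z$ is diagonalizable over $\mathbb C$ for each $Z\in\mathfrak z(\mathfrak s)$. A connected subgroup is \emph{reductive} if its Lie algebra is reductive in $\mathfrak g$. This covers semisimple subalgebras, subalgebras stable under a Cartan involution (Lemma~\ref{lem:stable}), and Lie algebras of reductive algebraic subgroups. We write $\mathfrak s^{nc}$ and $\mathfrak s^{c}$ for the sum of the non-compact, respectively compact,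 simple ideals of $\mathfrak s'$. For semisimple $\mathfrak s$ let $d(\mathfrak s)$ be the dimension of the $(-1)$-eigenspace of a Cartan involution of $\mathfrak s$.

The quotient map $G\to L\backslash G/H$ is continuous and open, and $G$ is locally compact. Covering $L\backslash G/H$ by finitely many images of relatively compact open sets, we see that cocompactness is equivalent to the existence of a compact $C\subset G$ with $G=LCH$. In this form it makes sense for subgroups that are not closed.

\begin{theorem}\label{thm:answer}
Let $\mathfrak g$ be simple, let $\mathfrak h$ be a non-compact semisimple subalgebra with closed connected subgroup $H$, and let $L$ be a connected reductive subgroup acting cocompactly (in particular: properly and cocompactly) on $G/H$. Then $\mathfrak g=\mathfrak h+\operatorname{Ad}(x)\mathfrak l$ for every $x\in G$, and $G=LH$. Hence there is no triple as in the question.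
\end{theorem}

\begin{theorem}\label{thm:equiv}
Let $G$ have no compact factors, and let $H,L$ be connected Lie subgroups, not necessarily closed, whose Lie algebras are reductive in $\mathfrak g$. The following are equivalent:
\begin{itemize}
\item[\textup{(a)}] $G=LCH$ for some compact $C\subset G$;
\item[\textup{(b)}] $G=LH$;
\item[\textup{(c)}] $\mathfrak g=\mathfrak h+\mathfrak l$;
\item[\textup{(d)}] $\mathfrak g=\mathfrak h+\operatorname{Ad}(x)\mathfrak l$ for some $x\in G$;
\item[\textup{(e)}] $\mathfrak g=\mathfrak h+\operatorname{Ad}(x)\mathfrak l$ for all $x\in G$;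
\item[\textup{(f)}] $\mathfrak g=\mathfrak h^{nc}+\mathfrak l^{nc}$.
\end{itemize}
For arbitrary $G$, with $\mathfrak g_c$ the maximal compact ideal of $\mathfrak g$ and $G_c$ its analytic subgroup, \textup{(a)} is equivalent to $G=LG_cH$ and to $\mathfrak g=\mathfrak g_c+\mathfrak h+\mathfrak l$.
\end{theorem}

\begin{theorem}\label{thm:proper}
In Theorem~\textup{\ref{thm:equiv}}, with no compact factors, let $H$ and $L$ be closed. Then $L$ acts properly and cocompactly on $G/H$ if and only if $\mathfrak g=\mathfrak h+\mathfrak l$ and $H\cap L$ is compact. In that case, for any Cartan decomposition $\mathfrak g=\mathfrak k\oplus\mathfrak p$ with involution $\theta$, suitable conjugates of $\mathfrak h$ and $\mathfrak l$ are $\theta$-stable, have centers in $\mathfrak k$, and satisfy $\mathfrak p=(\mathfrak h\cap\mathfrak p)\oplus(\mathfrak l\cap\mathfrak p)$. In particular $d(\mathfrak g)=d(\mathfrak h^{nc})+d(\mathfrak l^{nc})$.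
\end{theorem}

If $H$ or $L$ has finitely many components, one applies these theorems to the identity components: if $G=LCH$ and $F,F'$ are finite sets of representatives of the components of $L$ and $H$, then $G=L^\circ(FCF')H^\circ$.

We write $\mathbb F^{p,q}$ for $\mathbb F^{p+q}$ with the standard Hermitian form with $p$ positive and $q$ negative squares. By the stabilizer of a vector we mean the subalgebra of elements killing it.

\begin{theorem}\label{thm:class}
Let $\mathfrak g$ be simple and non-compact, and let $H,L$ be closed connected reductive subgroups with $H$ non-compact and $H\neq G$. Then $L$ acts properly and cocompactly on $G/H$ if and only if there is an isomorphism of $\mathfrak g$ with an algebra in Table~\textup{\ref{tab:list}} such that, after conjugating $\mathfrak l$ and possibly interchanging $\mathfrak h$ and $\mathfrak l$, one has $\mathfrak h=\mathfrak h_0$ and $\mathfrak l=\mathfrak l_0\oplus\mathfrak c$, where $\mathfrak c$ is any subalgebra of the centralizer $\mathfrak z_{\mathfrak g}(\mathfrak l_0)$.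
\end{theorem}

\begin{table}[ht]
\centering
\small
\begin{tabular}{|l|l|l|l|l|}
\hline
 & $\mathfrak g$ & $\mathfrak h_0$ & $\mathfrak l_0$ & $\mathfrak z_{\mathfrak g}(\mathfrak l_0)$\\
\hline
A ($n\ge1$) & $\mathfrak{su}(2,2n)$ & $\mathfrak{sp}(1,n)$, & $\mathfrak{su}(1,2n)$, stabilizer & $\mathfrak u(1)$\\
 & & $\mathbb H^{1,n}=\mathbb C^{2,2n}$ & of a positive vector & \\
\hline
B ($n\ge2$) & $\mathfrak{so}(2,2n)$ & $\mathfrak{so}(1,2n)$, stabilizer & $\mathfrak{su}(1,n)$, & $\mathfrak u(1)$\\
 & & of a positive vector & $\mathbb C^{1,n}=\mathbb R^{2,2n}$ & \\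
\hline
C ($n\ge1$) & $\mathfrak{so}(4,4n)$ & $\mathfrak{so}(3,4n)$, stabilizer & $\mathfrak{sp}(1,n)$, & $\mathfrak{sp}(1)$\\
 & & of a positive vector & $\mathbb H^{1,n}=\mathbb R^{4,4n}$ & \\
\hline
D & $\mathfrak{so}(3,4)$ & $\mathfrak g_{2(2)}$, $7$-dimensional & $\mathfrak{so}(1,4)$, fixing a positive & $\mathfrak{so}(2)$\\
 & & representation & $2$-plane pointwise & \\
\hline
E & $\mathfrak{so}(8,8)$ & $\mathfrak{so}(7,8)$, stabilizer & $\mathfrak{so}(1,8)$, spin & $0$\\
 & & of a positive vector & representation & \\
\hline
F & $\mathfrak{so}(8,\mathbb C)$ & $\mathfrak{so}(7,\mathbb C)$, standard & $\mathfrak{so}(1,7)$, a real form acting on & $0$\\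
 & & & $\mathbb C^8$ by a half-spin representation & \\
\hline
\end{tabular}
\caption{The triples of Theorem~\ref{thm:class}.}
\label{tab:list}
\end{table}

Up to isomorphism, rows A--E give the list of \cite{BT}; its entries with $\mathfrak g=\mathfrak{so}(4,4)$ and $\mathfrak l\supset\mathfrak{so}(1,4)$ are row C with $n=1$, since $\mathfrak{sp}(1,1)\cong\mathfrak{so}(1,4)$. Row F is the only case with complex $\mathfrak g$. Theorems \ref{thm:answer}--\ref{thm:proper} use only standard structure theory. The necessity part of Theorem~\ref{thm:class} also uses Onishchik's classification.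

\subsection{How the proof goes}

Let $\mathfrak g=\mathfrak k\oplus\mathfrak p$ be a Cartan decomposition. After conjugation, $\mathfrak h$ and $\mathfrak l$ are well placed with respect to it and have $\mathfrak p$-parts $\mathfrak p_{\mathfrak h}$, $\mathfrak p_{\mathfrak l}$. The proof runs through the condition
\[
\mathfrak p=\operatorname{Ad}(k)\mathfrak p_{\mathfrak h}+\mathfrak p_{\mathfrak l}\qquad\text{for all }k\in K .
\]
Cocompactness implies it by a distance estimate in the symmetric space $G/K$ (Section~\ref{sec:star}). The condition speaks only about $\mathfrak p$; the surprise is that, because it holds for \emph{all} $k$, it forces $\mathfrak h+\mathfrak l$ to contain $\mathfrak k$ as well. This rests on a lemma about rotating isotropic subspaces in the spirit of Sturm oscillation theory (Section~\ref{sec:sturm}). Transitivity then follows from a minimization argument (Section~\ref{sec:trans}). Conversely, a single decomposition $\mathfrak g=\mathfrak h+\operatorname{Ad}(x)\mathfrak l$ gives the condition for all $k$ by passing to the compact real form (Section~\ref{sec:equiv}).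 For the classification we combine $\mathfrak g=\mathfrak h^{nc}+\mathfrak l^{nc}$, to which Onishchik's theorem applies, with the count $d(\mathfrak g)=d(\mathfrak h^{nc})+d(\mathfrak l^{nc})$ (Section~\ref{sec:nec}).

The next section shows the mechanism in the hyperbolic plane.

\section{Two geodesics in the hyperbolic plane}\label{sec:toy}

Let $G=SL_2(\mathbb R)$ and $K=SO(2)$, so that $\mathfrak p$ is the plane of symmetric traceless matrices and $X=G/K$ is the hyperbolic plane with base point $o=eK$. Take $\mathfrak h=\mathbb RY_1$ and $\mathfrak l=\mathbb RY_2$ with nonzero $Y_1,Y_2\in\mathfrak p$. Counting non-compact directions does not forbid cocompactness, since $\dim\mathfrak h+\dim\mathfrak l=2=\dim\mathfrak p$. But $\dim(\mathfrak h+\mathfrak l)\le 2<3$, so Theorem~\ref{thm:equiv} says that the action is not cocompact. Here is a direct proof.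

The orbits $Ho$ and $Lo$ are geodesics through $o$. The group $K$ acts on $\mathfrak p$ by all rotations, so there is $k\in K$ with $\operatorname{Ad}(k)Y_1\in\mathbb RY_2$. Let $v\in\mathfrak p$ be a unit vector orthogonal to $Y_2$ and $\gamma(t)=\exp(tv)o$. The geodesic $Lo$ is perpendicular to $\gamma$ at $o$, and the geodesic $\exp(tv)kHo$ is perpendicular to $\gamma$ at $\gamma(t)$. The nearest-point projection onto $\gamma$ is $1$-Lipschitz and sends the first geodesic to $o$ and the second to $\gamma(t)$. So with $g_t=\exp(tv)k$ the distance between $Lo$ and $g_tHo$ is at least $t$. If $G=LCH$ with $C$ compact, however, every $gHo$ comes within $\max_{c\in C}d(o,co)$ of $Lo$. This is a contradiction.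

Three features survive in general. The obstruction is a vector $v\in\mathfrak p$ orthogonal to both $\mathfrak p$-parts. One must look at all rotated copies $\operatorname{Ad}(k)\mathfrak p_{\mathfrak h}$, because $g$ ranges over all of $G$. And a bad $k$ exists because $\mathfrak h+\mathfrak l$ misses a direction $Z\in\mathfrak k$: the rotation $\operatorname{Ad}(\exp tZ)$ turns the line $\mathfrak p_{\mathfrak h}$, and a line turning in a plane sooner or later passes through $\mathfrak p_{\mathfrak l}$.

For contrast, let $G=SL_2(\mathbb R)\times SL_2(\mathbb R)$, $H$ the diagonal and $L=SL_2(\mathbb R)\times1$. With $\mathfrak p_0$ the plane above, $\operatorname{Ad}(k_1,k_2)\mathfrak p_{\mathfrak h}=\{(\operatorname{Ad}(k_1)y,\operatorname{Ad}(k_2)y):y\in\mathfrak p_0\}$ is complementary to $\mathfrak p_{\mathfrak l}=\mathfrak p_0\times0$ for all $(k_1,k_2)$: rotating never creates an intersection. And indeed here $\mathfrak k\subset\mathfrak h+\mathfrak l$. What distinguishes the two situations is an isotropy condition, which we isolate in Section~\ref{sec:sturm}.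

\section{Preliminaries}\label{sec:prelim}

\subsection{The symmetric space}

Fix a Cartan involution $\theta$ of $\mathfrak g$ with $\mathfrak g=\mathfrak k\oplus\mathfrak p$ and projections $\mathrm{pr}_{\mathfrak k},\mathrm{pr}_{\mathfrak p}$. For $Z\in\mathfrak g$ write $Z_{\mathfrak k},Z_{\mathfrak p}$ for its components. Let $B$ be the Killing form, negative definite on $\mathfrak k$ and positive definite on $\mathfrak p$; put $B_\theta(X,Y)=-B(X,\theta Y)$, an inner product on $\mathfrak g$. Let $K$ be the analytic subgroup of $\mathfrak k$. We use the following standard facts.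

\begin{itemize}
\item[(R1)] $K$ is compact, and $\mathfrak p\times K\to G$, $(Y,k)\mapsto\exp(Y)k$, is a diffeomorphism. For any connected semisimple group $S'$ with Cartan decomposition $\mathfrak s'=\mathfrak k'\oplus\mathfrak p'$ one has $S'=\exp(\mathfrak p')K'$, with $K'$ the analytic subgroup of $\mathfrak k'$ (\cite[VI, Thm.~1.1]{He}, \cite[Thm.~6.31]{Kn}). Cartan involutions are conjugate under $\operatorname{Int}\mathfrak g$ \cite[Cor.~6.19]{Kn}.
\item[(R2)] $X=G/K$, with $o=eK$ and the $G$-invariant metric given on $T_oX=\mathfrak p$ by $\langle\,,\rangle=B|_{\mathfrak p}$, is a Hadamard manifold (complete, simply connected, of non-positive curvature). The geodesics through $o$ are $t\mapsto\exp(tY)o$ with $Y\in\mathfrak p$, and $d(o,\exp(Y)o)=|Y|$ (\cite[IV \S3, V \S3, VI Thm.~1.1]{He}). Hence $\{g\in G:d(o,go)\le r\}$ is compact for each $r$.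
\item[(R3)] In a Hadamard manifold:
 (i) in a geodesic triangle with sides $a,b$ enclosing the angle $\alpha$, the third side satisfies $c^2\ge a^2+b^2-2ab\cos\alpha$ \cite[I, Cor.~13.2]{He};
 (ii) the nearest-point projection onto a complete geodesic is well defined and $1$-Lipschitz \cite[Prop.~II.2.4]{BH};
 (iii) $x\mapsto\frac12d(x,y)^2$ is smooth with gradient $-\exp_x^{-1}y$. So for $Y,w\in\mathfrak p$,
\[
\tfrac{d}{ds}\Big|_{s=0}\tfrac12\,d(\exp(sY)o,\exp(w)o)^2=-\langle Y,w\rangle .
\]
\item[(R4)] (Mostow \cite[Thm.~6]{Mo}) A semisimple subalgebra of $\mathfrak g$ is stable under some Cartan involution of $\mathfrak g$.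
\end{itemize}

\begin{lemma}\label{lem:stable}
\begin{itemize}
\item[\textup{(i)}] A $\theta$-stable subalgebra $\mathfrak r\subset\mathfrak g$ is reductive in $\mathfrak g$, and $\theta|_{\mathfrak r'}$ is a Cartan involution of $\mathfrak r'$.
\item[\textup{(ii)}] If $\mathfrak r$ is semisimple and $\theta$-stable and $\mathfrak p_{\mathfrak r}=\mathfrak r\cap\mathfrak p$, then $\mathfrak r^c\subset\mathfrak k$ and $\mathfrak r^{nc}=\mathfrak p_{\mathfrak r}+[\mathfrak p_{\mathfrak r},\mathfrak p_{\mathfrak r}]$.
\item[\textup{(iii)}] If $\mathfrak g$ has no nonzero compact ideal, $Z\in\mathfrak k$ and $[Z,\mathfrak p]=0$, then $Z=0$.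
\end{itemize}
\end{lemma}

\begin{proof}
(i) With respect to $B_\theta$ we have $\operatorname{ad}(\theta X)=-(\operatorname{ad}X)^T$, so $\operatorname{ad}\mathfrak r$ is closed under transposition and the orthogonal complement in $\mathfrak r$ of an ideal of $\mathfrak r$ is an ideal. Hence $\mathfrak r=\mathfrak r'\oplus\mathfrak z(\mathfrak r)$ with $\mathfrak r'$ semisimple, and both summands are $\theta$-stable. For $Z\in\mathfrak z(\mathfrak r)$ the components $Z_{\mathfrak k},Z_{\mathfrak p}$ lie in $\mathfrak z(\mathfrak r)$ and commute, so $\operatorname{ad}_{\mathfrak g}Z$ is the sum of commuting skew and symmetric operators. It is normal, hence diagonalizable over $\mathbb C$. Finally $-B_{\mathfrak r'}(X,\theta X)=\operatorname{tr}\bigl(\operatorname{ad}_{\mathfrak r'}X\,(\operatorname{ad}_{\mathfrak r'}X)^T\bigr)>0$ for $0\ne X\in\mathfrak r'$.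

(ii) The ideals $\mathfrak r^c$, $\mathfrak r^{nc}$ are preserved by every automorphism of $\mathfrak r$, so they are $\theta$-stable. If $X\in\mathfrak r^c\cap\mathfrak p$, then $\operatorname{ad}_{\mathfrak r}X$ is symmetric and has imaginary eigenvalues, so it vanishes and $X=0$. Thus $\mathfrak r^c\subset\mathfrak k$ and $\mathfrak p_{\mathfrak r}\subset\mathfrak r^{nc}$. The space $\mathfrak i=\mathfrak p_{\mathfrak r}+[\mathfrak p_{\mathfrak r},\mathfrak p_{\mathfrak r}]\subset\mathfrak r^{nc}$ is an ideal of $\mathfrak r$, by the bracket relations of $\mathfrak r\cap\mathfrak k$ and $\mathfrak p_{\mathfrak r}$. The complementary ideal is $B_{\mathfrak r}$-orthogonal to $\mathfrak p_{\mathfrak r}$, so by (i) it lies in $\mathfrak r\cap\mathfrak k$, where $B_{\mathfrak r}$ is negative definite. It is therefore compact, so it lies in $\mathfrak r^c$, and $\mathfrak i\supset\mathfrak r^{nc}$.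

(iii) By (ii) with $\mathfrak r=\mathfrak g$, $\mathfrak g=\mathfrak p+[\mathfrak p,\mathfrak p]$, so $Z$ is central.
\end{proof}

\subsection{Adapted subalgebras}

For the distance argument we need to know the orbit $So\subset X$ of a reductive subgroup. If $\mathfrak s$ is $\theta$-stable, then $So=\exp(\mathfrak s\cap\mathfrak p)o$. But not every reductive subalgebra is conjugate to a $\theta$-stable one. In $\mathfrak{sl}_2(\mathbb C)$ consider the real line spanned by $\operatorname{diag}(1+i,-1-i)$: a $\theta$-stable line lies in $\mathfrak k$ or in $\mathfrak p$, where $\operatorname{ad}$ has imaginary, respectively real, eigenvalues, whereas here $2+2i$ is an eigenvalue. So we allow the center to sit skew inside a $\theta$-stable abelian algebra.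

\begin{definition}
A subalgebra $\mathfrak s$, reductive in $\mathfrak g$, is \emph{adapted} if $\theta\mathfrak s'=\mathfrak s'$ and there is a $\theta$-stable abelian subalgebra $\mathfrak j\supset\mathfrak z(\mathfrak s)$ with $[\mathfrak j,\mathfrak s']=0$. We put
\[
\mathfrak p_{\mathfrak s}:=\mathrm{pr}_{\mathfrak p}(\mathfrak s)=(\mathfrak s'\cap\mathfrak p)+\mathrm{pr}_{\mathfrak p}\,\mathfrak z(\mathfrak s).
\]
\end{definition}

A $\theta$-stable subalgebra is adapted, with $\mathfrak j$ its center and $\mathfrak p_{\mathfrak s}=\mathfrak s\cap\mathfrak p$. For $k\in K$ the algebra $\operatorname{Ad}(k)\mathfrak s$ is adapted if $\mathfrak s$ is, and $\mathfrak p_{\operatorname{Ad}(k)\mathfrak s}=\operatorname{Ad}(k)\mathfrak p_{\mathfrak s}$.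

\begin{lemma}\label{lem:adapt}
If $\mathfrak s$ is reductive in $\mathfrak g$, then $\operatorname{Ad}(a)\mathfrak s$ is adapted for some $a\in G$.
\end{lemma}

\begin{proof}
By (R4) and (R1) we may assume $\theta\mathfrak s'=\mathfrak s'$. The centralizer $\mathfrak c$ of $\mathfrak s'$ in $\mathfrak g$ is $\theta$-stable, so $\mathfrak c=\mathfrak c'\oplus\mathfrak z(\mathfrak c)$ as in Lemma~\ref{lem:stable}(i), and $\mathfrak z(\mathfrak s)\subset\mathfrak c$. Let $\mathfrak t$ be the projection of $\mathfrak z(\mathfrak s)$ to $\mathfrak c'$. It is abelian. If $Z'\in\mathfrak t$ is the projection of $Z\in\mathfrak z(\mathfrak s)$, then $\operatorname{ad}_{\mathfrak c'}Z'=\operatorname{ad}_{\mathfrak g}Z|_{\mathfrak c'}$ is diagonalizable over $\mathbb C$. An abelian subalgebra of such elements in a semisimple Lie algebra is contained in a Cartan subalgebra \cite[VII, \S2.3, Prop.~10]{Bou}; let $\mathfrak j'\supset\mathfrak t$ be one in $\mathfrak c'$. By \cite[Prop.~6.59(a)]{Kn} there is $y$ in the analytic subgroup of $\mathfrak c'$ with $\operatorname{Ad}(y)\mathfrak j'$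 $\theta$-stable. Since $\mathfrak c'$ commutes with $\mathfrak s'$ and $\mathfrak z(\mathfrak c)$, $\operatorname{Ad}(y)$ fixes both pointwise. The algebra $\mathfrak j=\operatorname{Ad}(y)\mathfrak j'+\mathfrak z(\mathfrak c)$ is abelian, $\theta$-stable, commutes with $\mathfrak s'$ and contains $\operatorname{Ad}(y)\mathfrak z(\mathfrak s)$. So $\operatorname{Ad}(y)\mathfrak s$ is adapted.
\end{proof}

\begin{lemma}\label{lem:orbit}
Let $\mathfrak s$ be adapted with analytic subgroup $S$. Then $So=\exp(\mathfrak p_{\mathfrak s})o$ and $[\mathfrak p_{\mathfrak s},\mathfrak p_{\mathfrak s}]\subset\mathfrak s'\cap\mathfrak k$.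
\end{lemma}

\begin{proof}
We have $S=S'\exp\mathfrak z(\mathfrak s)$, and $S'=\exp(\mathfrak s'\cap\mathfrak p)K'$ with $K'\subset K$ by Lemma~\ref{lem:stable}(i) and (R1). For $Z\in\mathfrak z(\mathfrak s)$ the components $Z_{\mathfrak k},Z_{\mathfrak p}\in\mathfrak j$ commute with each other and with $\mathfrak s'$. So for $Y\in\mathfrak s'\cap\mathfrak p$ and $k'\in K'$
\[
\exp(Y)k'\exp(Z)o=\exp(Y+Z_{\mathfrak p})\,k'\exp(Z_{\mathfrak k})o=\exp(Y+Z_{\mathfrak p})o .
\]
The vectors $Y+Z_{\mathfrak p}$ obtained in this way are exactly the elements of $\mathfrak p_{\mathfrak s}$. For the same reason, and since $\mathfrak j$ is abelian, $[\mathfrak p_{\mathfrak s},\mathfrak p_{\mathfrak s}]=[\mathfrak s'\cap\mathfrak p,\mathfrak s'\cap\mathfrak p]\subset\mathfrak s'\cap\mathfrak k$.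
\end{proof}

\subsection{Two reductions}

\begin{lemma}\label{lem:conj}
Let $H_1=aHa^{-1}$ and $L_1=bLb^{-1}$ with $a,b\in G$. Each of \textup{(a)}, \textup{(b)}, \textup{(d)}, \textup{(e)} of Theorem~\textup{\ref{thm:equiv}} and, for closed groups, properness of the action holds for $(H,L)$ if and only if it holds for $(H_1,L_1)$.
\end{lemma}

\begin{proof}
The homeomorphism $g\mapsto bga^{-1}$ of $G$ carries $LgH$ to $L_1(bga^{-1})H_1$. This settles (a) and (b), the latter saying that there is one double coset. It induces a homeomorphism $G/H\to G/H_1$ that intertwines $l\in L$ with $blb^{-1}\in L_1$, which settles properness. For (d) and (e) note that $\mathfrak h_1+\operatorname{Ad}(axb^{-1})\mathfrak l_1=\operatorname{Ad}(a)\bigl(\mathfrak h+\operatorname{Ad}(x)\mathfrak l\bigr)$.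
\end{proof}

\begin{lemma}\label{lem:be}
If $H,L$ are connected Lie subgroups with $G=LH$, then $\mathfrak g=\mathfrak h+\operatorname{Ad}(x)\mathfrak l$ for all $x\in G$.
\end{lemma}

\begin{proof}
The map $L\times H\to G$, $(l,h)\mapsto lh^{-1}$, is an orbit map of an action of $L\times H$, so it has constant rank. It is surjective, so by Sard's theorem it is a submersion; at $(e,e)$ this says $\mathfrak g=\mathfrak l+\mathfrak h$. Any $x\in G=G^{-1}=HL$ is $x=hl$, and $\mathfrak h+\operatorname{Ad}(x)\mathfrak l=\operatorname{Ad}(h)(\mathfrak h+\mathfrak l)=\mathfrak g$.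
\end{proof}

\section{Cocompactness seen in the symmetric space}\label{sec:star}

For adapted $\mathfrak h,\mathfrak l$ consider the condition
\begin{equation}\label{star}
\mathfrak p=\operatorname{Ad}(k)\mathfrak p_{\mathfrak h}+\mathfrak p_{\mathfrak l}\qquad\text{for all }k\in K. \tag{$*$}
\end{equation}

\begin{proposition}\label{prop:A}
Let $\mathfrak h,\mathfrak l$ be adapted and $G=LCH$ with $C$ compact. Then \eqref{star} holds.
\end{proposition}

\begin{proof}
Let $R=\max_{c\in C}d(o,co)$. If $g=lch$, then $lo\in Lo$, $lco=gh^{-1}o\in gHo$ and $d(lo,lco)\le R$. So $d(Lo,gHo)\le R$ for all $g\in G$.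

Suppose that for some $k\in K$ a unit vector $v\in\mathfrak p$ is orthogonal to $\operatorname{Ad}(k)\mathfrak p_{\mathfrak h}+\mathfrak p_{\mathfrak l}$. Let $\gamma(s)=\exp(sv)o$ and let $\Pi$ be the nearest-point projection onto $\gamma(\mathbb R)$. For $Y\in\mathfrak p$ orthogonal to $v$, (R3)(i) gives $d(\exp(Y)o,\gamma(s))^2\ge|Y|^2+s^2$, while $d(\exp(Y)o,o)=|Y|$. So $\Pi(\exp(Y)o)=o$. The isometry $\exp(tv)$ preserves $\gamma(\mathbb R)$ and therefore commutes with $\Pi$.

Put $g_t=\exp(tv)k$. By Lemma~\ref{lem:orbit}, $Lo=\exp(\mathfrak p_{\mathfrak l})o$ and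
\[
g_tHo=\exp(tv)\,k\exp(\mathfrak p_{\mathfrak h})k^{-1}o=\exp(tv)\exp(\operatorname{Ad}(k)\mathfrak p_{\mathfrak h})o .
\]
Hence $\Pi(Lo)=\{o\}$ and $\Pi(g_tHo)=\{\gamma(t)\}$. By (R3)(ii), $d(Lo,g_tHo)\ge t$ for all $t>0$, which contradicts the bound $R$.
\end{proof}

\section{Rotating isotropic subspaces}\label{sec:sturm}

Condition \eqref{star} must now be used to cover $\mathfrak k$. Suppose $Z\in\mathfrak k$ is orthogonal to $[\mathfrak p_{\mathfrak h},\mathfrak p_{\mathfrak h}]$ and $[\mathfrak p_{\mathfrak l},\mathfrak p_{\mathfrak l}]$. The operator $A=\operatorname{ad}Z|_{\mathfrak p}$ is skew, and since $\langle Ax,y\rangle=B([Z,x],y)=B(Z,[x,y])$, the $2$-form $\langle Ax,y\rangle$ vanishes on $\mathfrak p_{\mathfrak h}$ and on $\mathfrak p_{\mathfrak l}$. We apply \eqref{star} along the one-parameter group $k=\exp(tZ)$ and ask: can $e^{tA}$ turn an isotropic subspace forever without losing transversality to another one?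

In the plane the answer is plain. Let $A$ be the generator of rotations of $\mathbb R^2$, $Ae_1=e_2$, $U=\mathbb Re_1$, $V=\mathbb Re_2$. The vector of $e^{tA}U$ congruent to $e_1$ modulo $V$ is $\gamma(t)=e_1+\tan(t)\,e_2$, and $f(t)=\langle Ae_1,\gamma(t)\rangle=\tan t$ has derivative $|\gamma(t)|^2>0$. If transversality never failed, $f$ would be increasing for all $t\ge0$, but at $t=\pi$ the line is back at $U$, where $f=0$. So transversality fails, here at $t=\pi/2$. The same monotonicity and recurrence work in all dimensions.

\begin{lemma}\label{lem:sturm}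
Let $(E,\langle\,,\rangle)$ be a finite-dimensional Euclidean space, $A$ a skew endomorphism, and $U,V\subset E$ subspaces such that $\langle Ax,y\rangle=0$ whenever $x,y\in U$ and whenever $x,y\in V$. If $e^{tA}U+V=E$ for all $t\in\mathbb R$, then $A=0$.
\end{lemma}

\begin{proof}
Let $\omega(x,y)=\langle Ax,y\rangle$, a skew-symmetric $e^{tA}$-invariant form. Let $E'=(\ker A)^\perp=\operatorname{im}A$ and let $\pi:E\to E'$ be the orthogonal projection, which commutes with $A$. Then $\omega(x,y)=\omega(\pi x,\pi y)$, $A|_{E'}$ is injective, and $\omega|_{E'}$ is nondegenerate. Write $\dim E'=2m$ and suppose $m>0$.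

Put $\Lambda=\pi U$, $V'=\pi V$ and $\Lambda_t=e^{tA}\Lambda=\pi e^{tA}U$. These are $\omega$-isotropic subspaces of $E'$, so they have dimension at most $m$. Since $\Lambda_t+V'=E'$, we get $E'=\Lambda_t\oplus V'$ for all $t$, with both summands of dimension $m$.

Let $P:E'\to\Lambda$ be the projection along $V'$. The map $P_t=Pe^{tA}|_\Lambda$ has kernel $\{x\in\Lambda:e^{tA}x\in V'\}=0$, so it is an automorphism of $\Lambda$, smooth in $t$, with $P_0=\mathrm{id}$. Fix $0\ne x\in\Lambda$ and set
\[
u(t)=P_t^{-1}x,\qquad \gamma(t)=e^{tA}u(t)\in\Lambda_t\setminus\{0\},\qquad f(t)=\omega(x,\gamma(t)).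
\]
By construction $P\gamma(t)=x$, i.e.\ $\gamma(t)-x\in V'$. Hence $\gamma'(t)\in V'$, and $f(0)=\omega(x,x)=0$. Using first the isotropy of $V'$ and then that of $\Lambda_t$, we get
\[
f'=\omega(x,\gamma')=\omega(\gamma,\gamma')=\omega(\gamma,A\gamma)+\omega(\gamma,e^{tA}u')=|A\gamma|^2>0 .
\]
So $f(t)\ge f(1)>0$ for $t\ge1$.

On the other hand the motion recurs. By compactness of the orthogonal group there are integers $n_j$ such that $e^{n_jA}$ converges and $t_j:=n_{j+1}-n_j\to\infty$. Then $e^{t_jA}\to\mathrm{id}$, so $P_{t_j}\to\mathrm{id}$, $\gamma(t_j)\to x$, and $f(t_j)\to\omega(x,x)=0$. This is a contradiction. So $m=0$ and $A=0$.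
\end{proof}

Isotropy cannot be dropped: on $E=\mathbb C^2$ let $A$ be multiplication by $i$ and let $U\neq V$ be complex lines; then $e^{tA}U=U$ is always complementary to $V$. This is what happens in the second example of Section~\ref{sec:toy}, with $Z=(Z_0,Z_0)$ for $0\neq Z_0\in\mathfrak{so}(2)$, where $\mathfrak h+\mathfrak l=\mathfrak g$.

\section{Decomposition and transitivity}\label{sec:trans}

\begin{proposition}\label{prop:B}
Let $\mathfrak g$ have no nonzero compact ideal and let $\mathfrak h,\mathfrak l$ be adapted with \eqref{star}. Then $\mathfrak k=[\mathfrak p_{\mathfrak h},\mathfrak p_{\mathfrak h}]+[\mathfrak p_{\mathfrak l},\mathfrak p_{\mathfrak l}]$, and $\mathfrak g=\operatorname{Ad}(k)\mathfrak h+\mathfrak l$ for all $k\in K$.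
\end{proposition}

\begin{proof}
Let $Z\in\mathfrak k$ be $B$-orthogonal to $[\mathfrak p_{\mathfrak h},\mathfrak p_{\mathfrak h}]+[\mathfrak p_{\mathfrak l},\mathfrak p_{\mathfrak l}]$ and $A=\operatorname{ad}Z|_{\mathfrak p}$. As seen at the beginning of Section~\ref{sec:sturm}, $A$ is skew and $\langle Ax,y\rangle$ vanishes on $\mathfrak p_{\mathfrak h}\times\mathfrak p_{\mathfrak h}$ and on $\mathfrak p_{\mathfrak l}\times\mathfrak p_{\mathfrak l}$. Since $e^{tA}=\operatorname{Ad}(\exp tZ)|_{\mathfrak p}$ with $\exp tZ\in K$, \eqref{star} gives $e^{tA}\mathfrak p_{\mathfrak h}+\mathfrak p_{\mathfrak l}=\mathfrak p$ for all $t$. Lemma~\ref{lem:sturm} gives $A=0$, and Lemma~\ref{lem:stable}(iii) gives $Z=0$; this is where the absence of compact ideals is used. Since $B|_{\mathfrak k}$ is definite, the first claim follows.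

By Lemma~\ref{lem:orbit}, $\mathfrak k\subset\mathfrak h+\mathfrak l$. Given $Y\in\mathfrak p$, \eqref{star} for $k=e$ provides $x\in\mathfrak h$ and $y\in\mathfrak l$ with $Y=\mathrm{pr}_{\mathfrak p}x+\mathrm{pr}_{\mathfrak p}y$. Then $Y-x-y\in\mathfrak k\subset\mathfrak h+\mathfrak l$, so $Y\in\mathfrak h+\mathfrak l$. Thus $\mathfrak g=\mathfrak h+\mathfrak l$. The pair $(\operatorname{Ad}(k)\mathfrak h,\mathfrak l)$ is also adapted and satisfies \eqref{star}, which gives the claim for every $k$.
\end{proof}

The decomposition just obtained says that the double cosets $LkH$ with $k\in K$ are open. To get a single double coset we show that every double coset is one of these.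

\begin{proposition}\label{prop:C}
Under the hypotheses of Proposition~\textup{\ref{prop:B}}, $G=LH$.
\end{proposition}

\begin{proof}
Let $k\in K$. The map $(l,h)\mapsto lkh$ is submersive at $(e,e)$ because $\mathfrak l+\operatorname{Ad}(k)\mathfrak h=\mathfrak g$. Since $L\times H$ acts transitively on $LkH$, this double coset is open.

Let $g\in G$ and $\delta=\inf\{d(o,g'o):g'\in LgH\}$. Choose $g_n\in LgH$ with $d(o,g_no)\to\delta$. By (R2) we may assume that $g_n\to g_\infty=\exp(v)k$ with $v\in\mathfrak p$, $k\in K$ and $|v|=\delta$. For all $l\in L$ and $h\in H$,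
\[
d(lo,g_\infty ho)=\lim_n d(o,l^{-1}g_nho)\ge\delta=d(o,g_\infty o).
\]
So the pair of points $o\in Lo$, $g_\infty o\in g_\infty Ho$ realizes the minimal distance, and the first variation must vanish on both sides.

For $Y\in\mathfrak p_{\mathfrak l}$ we have $\exp(sY)o\in Lo$, so $s\mapsto d(\exp(sY)o,\exp(v)o)$ is minimal at $s=0$, and (R3)(iii) gives $\langle Y,v\rangle=0$. For $Y\in\operatorname{Ad}(k)\mathfrak p_{\mathfrak h}$ we have $\exp(v)\exp(sY)o\in\exp(v)kHo=g_\infty Ho$, so
\[
s\mapsto d(o,\exp(v)\exp(sY)o)=d(\exp(-v)o,\exp(sY)o)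
\]
is minimal at $s=0$, and again $\langle Y,v\rangle=0$. By \eqref{star}, $v=0$, so $g_\infty=k$. The open set $LkH$ contains $g_n$ for large $n$, hence $LgH=LkH$ is open. Every double coset is thus open, and $G$ is connected, so there is only one.
\end{proof}

\begin{proof}[Proof of \textup{(a)}$\Rightarrow$\textup{(b)}$\Rightarrow$\textup{(e)} in Theorem~\textup{\ref{thm:equiv}}, and of Theorem~\textup{\ref{thm:answer}}]
Assume (a). By Lemma~\ref{lem:adapt} choose $a,b\in G$ such that $\mathfrak h_1=\operatorname{Ad}(a)\mathfrak h$ and $\mathfrak l_1=\operatorname{Ad}(b)\mathfrak l$ are adapted. By Lemma~\ref{lem:conj}, (a) holds for $(H_1,L_1)$. Propositions~\ref{prop:A} and \ref{prop:C} give $G=L_1H_1$, hence $G=LH$ by Lemma~\ref{lem:conj}. This is (b), and Lemma~\ref{lem:be} shows that (b) implies (e).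

In Theorem~\ref{thm:answer}, $\mathfrak g$ is non-compact, because subalgebras of compact Lie algebras are compact. Being simple, it has no nonzero compact ideal. Both $\mathfrak h$ and $\mathfrak l$ are reductive in $\mathfrak g$, and cocompactness is (a). So (b) and (e) hold.
\end{proof}

\section{From one decomposition to all: proof of Theorem~\ref{thm:equiv}}\label{sec:equiv}

It remains to see that a single decomposition $\mathfrak g=\mathfrak h+\operatorname{Ad}(x)\mathfrak l$ already implies transitivity. By Proposition~\ref{prop:C} we need \eqref{star}, that is, information for all $k\in K$. In a connected compact group this is automatic: an open double coset of compact subgroups is also closed, hence everything. So we pass to the compact real form. The centers of $\mathfrak h$ and $\mathfrak l$ cause the only difficulty, since they may generate non-closed subgroups there. Taking closures makes the subalgebras larger, and Lemma~\ref{lem:sturm} is used a second time to remove the centers altogether.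

\begin{proposition}\label{prop:D}
Let $\mathfrak h,\mathfrak l$ be adapted and $\mathfrak g=\operatorname{Ad}(x)\mathfrak h+\mathfrak l$ for some $x\in G$. Then $\mathfrak g=\mathfrak h'+\mathfrak l'$.
\end{proposition}

\begin{proof}
Let $\mathfrak g_u=\mathfrak k+i\mathfrak p$, a compact real form of $\mathfrak g_{\mathbb C}=\mathfrak g\otimes_{\mathbb R}\mathbb C$. Let $G_{\mathbb C}=\operatorname{Int}\mathfrak g_{\mathbb C}\supset\operatorname{Ad}G$, and let $U\subset G_{\mathbb C}$ be the compact analytic subgroup with Lie algebra $\operatorname{ad}\mathfrak g_u\cong\mathfrak g_u$. For $\theta$-stable $\mathfrak r$ put $\mathfrak r_u=(\mathfrak r\cap\mathfrak k)+i(\mathfrak r\cap\mathfrak p)\subset\mathfrak g_u$, a real form of $\mathfrak r_{\mathbb C}$. Let $\mathfrak j_{\mathfrak h},\mathfrak j_{\mathfrak l}$ be abelian algebras as in the definition of adapted, and let $\hat{\mathfrak h}=\mathfrak h'+\mathfrak j_{\mathfrak h}\supset\mathfrak h$ and $\hat{\mathfrak l}=\mathfrak l'+\mathfrak j_{\mathfrak l}\supset\mathfrak l$. Both are $\theta$-stable subalgebras.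

\emph{Step 1: a decomposition of $\mathfrak g_u$.} For $\varphi\in G_{\mathbb C}$ form the matrix whose columns are the images under $\varphi$ of a basis of $\hat{\mathfrak h}_{\mathbb C}$ and a basis of $\hat{\mathfrak l}_{\mathbb C}$. Since $\operatorname{Ad}(x)\hat{\mathfrak h}_{\mathbb C}+\hat{\mathfrak l}_{\mathbb C}=\mathfrak g_{\mathbb C}$, some minor $F(\varphi)$ of size $\dim\mathfrak g$ satisfies $F(\operatorname{Ad}x)\ne0$, and $F$ is holomorphic on $G_{\mathbb C}$. If $F$ vanished on $U$, then the holomorphic function $F\circ\exp$ would vanish on the real form $\operatorname{ad}\mathfrak g_u$ of $\operatorname{ad}\mathfrak g_{\mathbb C}$, hence identically, and $F\equiv0$ because $G_{\mathbb C}$ is connected. So there is $u\in U$ with $u\hat{\mathfrak h}_{\mathbb C}+\hat{\mathfrak l}_{\mathbb C}=\mathfrak g_{\mathbb C}$. The real subspace $u\hat{\mathfrak h}_u+\hat{\mathfrak l}_u$ of the real form $\mathfrak g_u$ spans $\mathfrak g_{\mathbb C}$ over $\mathbb C$, so it equals $\mathfrak g_u$.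

\emph{Step 2: all of $U$.} Let $H'_u\subset U$ be the analytic subgroup of $\mathfrak h'_u$. By Lemma~\ref{lem:stable}(i), $\mathfrak h'_u$ is a compact semisimple Lie algebra, so $H'_u$ is compact by Weyl's theorem. Let $T$ be the closure of $\exp\,(\mathfrak j_{\mathfrak h})_u$, a torus commuting with $H'_u$, and $\mathfrak t$ its Lie algebra. Then $\bar H=H'_uT$ is a compact subgroup with Lie algebra $\bar{\mathfrak h}=\mathfrak h'_u+\mathfrak t\supset\hat{\mathfrak h}_u$, and $[\bar{\mathfrak h},\bar{\mathfrak h}]=\mathfrak h'_u$. Define $\bar L$ and $\bar{\mathfrak l}$ in the same way from $\mathfrak l'$ and $\mathfrak j_{\mathfrak l}$. The set $\bar Lu\bar H$ is open by Step 1 and compact, so it equals the connected group $U$. For $w=luh\in U$ with $l\in\bar L$ and $h\in\bar H$ we get $w\bar{\mathfrak h}+\bar{\mathfrak l}=l(u\bar{\mathfrak h}+\bar{\mathfrak l})=\mathfrak g_u$.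

\emph{Step 3: removing the centers.} On $\mathfrak g_u$ use the inner product $\langle x,y\rangle=-B_{\mathfrak g_{\mathbb C}}(x,y)$. Let $W\in\mathfrak g_u$ be orthogonal to $\mathfrak h'_u+\mathfrak l'_u$ and put $A=\operatorname{ad}W|_{\mathfrak g_u}$, a skew operator. Then $\langle Ax,y\rangle=\langle W,[x,y]\rangle$ vanishes on $\bar{\mathfrak h}\times\bar{\mathfrak h}$ and on $\bar{\mathfrak l}\times\bar{\mathfrak l}$, since the brackets lie in $\mathfrak h'_u$ and $\mathfrak l'_u$. Moreover $e^{tA}$ is the restriction of an element of $U$, so $e^{tA}\bar{\mathfrak h}+\bar{\mathfrak l}=\mathfrak g_u$ for all $t$ by Step 2. Lemma~\ref{lem:sturm} gives $\operatorname{ad}W=0$, so $W=0$. Thus $\mathfrak g_u=\mathfrak h'_u+\mathfrak l'_u$. Complexifying, $\mathfrak g_{\mathbb C}=\mathfrak h'_{\mathbb C}+\mathfrak l'_{\mathbb C}$, and therefore $\mathfrak g=\mathfrak h'+\mathfrak l'$.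
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:equiv}}]
We have seen (a)$\Rightarrow$(b)$\Rightarrow$(e) in Section~\ref{sec:trans}. The implications (b)$\Rightarrow$(a), (e)$\Rightarrow$(c)$\Rightarrow$(d) and (f)$\Rightarrow$(c) are immediate. It remains to prove (d)$\Rightarrow$(b) and (d)$\Rightarrow$(f).

Assume (d) and take adapted conjugates $\mathfrak h_1,\mathfrak l_1$ of $\mathfrak h,\mathfrak l$. For each $k\in K$ the adapted pair $(\operatorname{Ad}(k)\mathfrak h_1,\mathfrak l_1)$ satisfies (d) by Lemma~\ref{lem:conj}. Applying $\operatorname{Ad}(x^{-1})$ to (d) puts it in the form required in Proposition~\ref{prop:D}, which gives $\mathfrak g=\operatorname{Ad}(k)\mathfrak h_1'+\mathfrak l_1'$. These algebras are $\theta$-stable. Taking $\mathfrak p$-components and using $\mathfrak h_1'\cap\mathfrak p=\mathfrak h_1^{nc}\cap\mathfrak p$ and $\mathfrak l_1'\cap\mathfrak p=\mathfrak l_1^{nc}\cap\mathfrak p$ (Lemma~\ref{lem:stable}(ii)), we see that the $\theta$-stable semisimple pair $(\mathfrak h_1^{nc},\mathfrak l_1^{nc})$ satisfies \eqref{star}.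 By Proposition~\ref{prop:C} and Lemma~\ref{lem:conj}, $G=L^{nc}H^{nc}$ for the analytic subgroups of $\mathfrak l^{nc}$ and $\mathfrak h^{nc}$. This gives (b), and Lemma~\ref{lem:be} applied to $(H^{nc},L^{nc})$ gives (f).

\emph{Arbitrary $G$.} The group $G_c$ is compact and normal, and $G_c\subset K$ by Lemma~\ref{lem:stable}(ii). Let $\bar G=G/G_c$, and let bars denote images in $\bar G$ and $\bar{\mathfrak g}=\mathfrak g/\mathfrak g_c$. The group $\bar G$ has no compact factors. Its center is finite: let $g=\exp(Y)k$, with $Y\in\mathfrak p$ and $k\in K$, have central image. On $\bar{\mathfrak g}$, with the inner product induced by $B_\theta$, the identity $\operatorname{Ad}(\bar g)=e^{\operatorname{ad}\bar Y}\operatorname{Ad}(\bar k)$ is a product of a positive definite and an orthogonal operator. So $e^{\operatorname{ad}\bar Y}=1$, hence $\operatorname{ad}\bar Y=0$, $\bar Y=0$ and $Y\in\mathfrak g_c\cap\mathfrak p=0$. Thus the center of $\bar G$ is a discrete closed subgroup contained in the compact group $K/G_c$.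

The image of $\mathfrak h'$ is semisimple, the image of $\mathfrak z(\mathfrak h)$ commutes with it and therefore meets it trivially, and $\operatorname{ad}_{\bar{\mathfrak g}}\bar Z$ is diagonalizable over $\mathbb C$ for $Z\in\mathfrak z(\mathfrak h)$. So $\bar{\mathfrak h}$, and in the same way $\bar{\mathfrak l}$, is reductive in $\bar{\mathfrak g}$. If $G=LCH$, then $\bar G=\bar L\bar C\bar H$. Conversely, if $\bar G=\bar LC_1\bar H$ with $C_1$ compact, then the preimage $C$ of $C_1$ in $G$ is compact and $G=LCH$. So (a) holds for $G$ if and only if it holds for $\bar G$, and there it is equivalent to $\bar G=\bar L\bar H$ and to $\bar{\mathfrak g}=\bar{\mathfrak h}+\bar{\mathfrak l}$. These are the two stated conditions.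
\end{proof}

\section{Properness: proof of Theorem~\ref{thm:proper}}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:proper}}]
Suppose $L$ acts properly and cocompactly. Then (c) holds by Theorem~\ref{thm:equiv}, and $L\cap H$, the stabilizer in $L$ of the point $eH$, is compact.

Conversely, let $\mathfrak g=\mathfrak h+\mathfrak l$ and let $M=L\cap H$ be compact. By Theorem~\ref{thm:equiv}, $G=LH$, so the action is cocompact, and $L/M\to G/H$ is an equivariant homeomorphism \cite[II, Thm.~3.2]{He}. For compact $S\subset L/M$ the preimage $\tilde S\subset L$ is compact because $M$ is, and $\{l:lS\cap S\neq\emptyset\}=\tilde S\tilde S^{-1}$ is compact.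

For the last statement assume the action is proper and cocompact. By Lemmas~\ref{lem:adapt} and \ref{lem:conj} we may assume $\mathfrak h,\mathfrak l$ adapted, and \eqref{star} holds by Proposition~\ref{prop:A}. Let $Y\in\mathfrak p_{\mathfrak h}\cap\mathfrak p_{\mathfrak l}$. By Lemma~\ref{lem:orbit} we can write $\exp(tY)=h_tk_t=l_tk_t'$ with $h_t\in H$, $l_t\in L$ and $k_t,k_t'\in K$. Then
\[
l_t\cdot(k_t'k_t^{-1}H)=\exp(tY)k_t^{-1}H=h_tH=eH ,
\]
so $l_tS\cap S\ne\emptyset$ for the compact set $S=KH/H$. By properness $\{l_t\}$ is relatively compact, while $d(o,l_to)=|t||Y|$. Hence $Y=0$, and $\mathfrak p=\mathfrak p_{\mathfrak h}\oplus\mathfrak p_{\mathfrak l}$.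

By (f), taking $\mathfrak p$-components of the $\theta$-stable algebras $\mathfrak h^{nc}$ and $\mathfrak l^{nc}$, we have $\mathfrak p=(\mathfrak h^{nc}\cap\mathfrak p)+(\mathfrak l^{nc}\cap\mathfrak p)$. Since $\mathfrak h^{nc}\cap\mathfrak p\subset\mathfrak p_{\mathfrak h}$ and $\mathfrak l^{nc}\cap\mathfrak p\subset\mathfrak p_{\mathfrak l}$, both inclusions are equalities. For $Z\in\mathfrak z(\mathfrak h)$ the vector $Z_{\mathfrak p}$ therefore lies in $\mathfrak h^{nc}$ and commutes with $\mathfrak h'$, so $Z_{\mathfrak p}=0$. Thus $\mathfrak z(\mathfrak h)\subset\mathfrak k$ and $\mathfrak h$ is $\theta$-stable; the same argument applies to $\mathfrak l$. The formula for $d$ follows because $\theta$ restricts to Cartan involutions of $\mathfrak h^{nc}$ and $\mathfrak l^{nc}$.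
\end{proof}

The following criterion will be used to verify the rows of the table.

\begin{lemma}\label{lem:crit}
Let $G$ have no compact factors and let $H,L$ be closed connected subgroups with $\theta$-stable Lie algebras. If $\operatorname{Ad}(k)\mathfrak p_{\mathfrak h}\cap\mathfrak p_{\mathfrak l}=0$ for all $k\in K$ and $\dim\mathfrak p_{\mathfrak h}+\dim\mathfrak p_{\mathfrak l}=\dim\mathfrak p$, then $L$ acts properly and cocompactly on $G/H$.
\end{lemma}

\begin{proof}
The algebras are adapted and \eqref{star} holds, so $\mathfrak g=\mathfrak h+\mathfrak l$ by Proposition~\ref{prop:B}. If $g=\exp(Y)k\in H\cap L$ with $Y\in\mathfrak p$ and $k\in K$, then $\exp(Y)o=go\in\exp(\mathfrak p_{\mathfrak h})o\cap\exp(\mathfrak p_{\mathfrak l})o$ by Lemma~\ref{lem:orbit}. Since $Y\mapsto\exp(Y)o$ is injective on $\mathfrak p$, $Y\in\mathfrak p_{\mathfrak h}\cap\mathfrak p_{\mathfrak l}=0$. So $H\cap L$ is a closed subgroup of $K$, hence compact, and Theorem~\ref{thm:proper} applies.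
\end{proof}

\section{The rows of Table~\ref{tab:list} give proper cocompact actions}\label{sec:suff}

\subsection{The models}

We use $d(\mathfrak{so}(a,b))=ab$, $d(\mathfrak{su}(a,b))=2ab$, $d(\mathfrak{sp}(a,b))=4ab$, $d(\mathfrak{sp}(n,\mathbb R))=n(n+1)$, $d(\mathfrak{sl}(n,\mathbb R))=\frac{n(n+1)}2-1$, $d(\mathfrak g_{2(2)})=8$, and $d(\mathfrak s)=\dim_{\mathbb C}\mathfrak s$ for complex $\mathfrak s$.

A \emph{boost} is the element exchanging a positive and a negative unit basis vector $e_0,e_1$ of $\mathbb F^{a,b}$ and killing the other basis vectors; it belongs to the $(-1)$-eigenspace of the standard Cartan involution of $\mathfrak{so}(a,b)$, $\mathfrak{su}(a,b)$ or $\mathfrak{sp}(a,b)$. In a spin or half-spin representation a boost of $\mathfrak{so}(a,b)$ acts as $\pm\frac12e_0e_1$ in Clifford notation, and $(e_0e_1)^2=-e_0^2e_1^2=1$. So it is diagonalizable with eigenvalues $\pm\frac12$ and is invertible.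

In row D, the seven-dimensional representation of the split form $\mathfrak g_{2(2)}$ is real, and its weights are $0$ and the short roots. On a split Cartan subalgebra they take the values $0,\pm x,\pm y,\pm z$ with $x+y+z=0$. In row E, the even Clifford algebra of $\mathbb R^{1,8}$ is $M_{16}(\mathbb R)$, so the spin representation of $\mathfrak{so}(1,8)$ is real of dimension $16$. It preserves a nondegenerate symmetric form, of signature $(8,8)$ because the two eigenspaces of a boost are isotropic and span. In row F, a triality automorphism $\varphi$ of $\mathfrak{so}(8,\mathbb C)$ turns the standard real form $\mathfrak{so}(1,7)$ into $\mathfrak l_0=\varphi(\mathfrak{so}(1,7))$, which acts on $\mathbb C^8$ by a half-spin representation.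

An element $Z\in\mathfrak g$ is called elliptic if $\operatorname{ad}Z$ is diagonalizable over $\mathbb C$ with imaginary eigenvalues.

\begin{lemma}\label{lem:cent}
In all rows $\mathfrak z_{\mathfrak g}(\mathfrak h_0)=0$, and $\mathfrak z_{\mathfrak g}(\mathfrak l_0)$ is as in the table. All elements of these centralizers are elliptic.
\end{lemma}

\begin{proof}
We apply Schur's lemma over $\mathbb C$ to the defining module, complexified in rows B--E.

\emph{Irreducible modules} ($\mathfrak h_0$ in A and D, $\mathfrak l_0$ in E and F): only scalars commute, and they vanish because they are traceless or skew.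

\emph{Stabilizers of a vector in $\mathfrak{so}$} ($\mathfrak h_0$ in B, C, E, F): commuting maps are scalars on the line and on the hyperplane, and skewness kills them.

\emph{$\mathfrak l_0$ in A:} commuting maps are scalars on the line and on the hyperplane. Those in $\mathfrak{su}(2,2n)$ are imaginary with total trace zero, a copy of $\mathfrak u(1)$.

\emph{$\mathfrak l_0$ in B:} the complexified module is $W\oplus W^*$ with $\dim W=n+1\ge3$. For $\mathfrak{sl}(W)$ these are irreducible and not isomorphic, so the commutant has complex dimension $2$. The real commutant contains the complex scalars, so it is $\mathbb C$. Its skew elements are the imaginary scalars.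

\emph{$\mathfrak l_0$ in C:} the complexified module is $W\otimes\mathbb C^2$ with $W$ irreducible, so the commutant has complex dimension $4$. The real commutant contains the quaternion scalars, so it is $\mathbb H$. Its skew elements are the imaginary quaternions, which form $\mathfrak{sp}(1)$.

\emph{$\mathfrak l_0$ in D:} with $F$ the fixed positive plane, the commutant is $\operatorname{End}F$ plus scalars on $F^\perp$, and its skew part is $\mathfrak{so}(F)=\mathfrak{so}(2)$.

In each nonzero case the elements act on the defining module diagonalizably over $\mathbb C$ with imaginary eigenvalues, hence also on $\mathfrak g$.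
\end{proof}

\begin{proposition}\label{prop:suff}
If $(\mathfrak g,\mathfrak h,\mathfrak l)$ is as described in Theorem~\textup{\ref{thm:class}}, with $H,L$ closed and connected, then $L$ acts properly and cocompactly on $G/H$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:adapt} and \ref{lem:conj} we may replace $\mathfrak h_0$ and $\mathfrak l_0\oplus\mathfrak c$ by conjugates such that $\mathfrak h_0$ and $\mathfrak l_0$ are $\theta$-stable. Then $\mathfrak z_{\mathfrak g}(\mathfrak l_0)$ is $\theta$-stable. With an element $Z$ it contains $Z_{\mathfrak p}$, and $\operatorname{ad}Z_{\mathfrak p}$ is symmetric with imaginary eigenvalues, so $Z_{\mathfrak p}=0$. Thus $\mathfrak z_{\mathfrak g}(\mathfrak l_0)\subset\mathfrak k$, so $\mathfrak l_0\oplus\mathfrak c$ is $\theta$-stable with $\mathfrak p$-part $\mathfrak l_0\cap\mathfrak p$. In rows A--F the dimensions $d(\mathfrak g)=d(\mathfrak h_0)+d(\mathfrak l_0)$ add up: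
\[
8n=4n+4n,\quad 4n=2n+2n,\quad 16n=12n+4n,\quad 12=8+4,\quad 64=56+8,\quad 28=21+7 .
\]
The hypotheses of Lemma~\ref{lem:crit} are symmetric in $\mathfrak h$ and $\mathfrak l$. So it remains to show that no nonzero element of $\mathfrak l_0\cap\mathfrak p$ is $K$-conjugate into $\mathfrak h_0\cap\mathfrak p$. We use two facts. Conjugation by $\operatorname{Int}\mathfrak g$ is conjugation by isometries of the defining form. And in an algebra $\mathfrak s=\mathfrak{so}(1,n)$, $\mathfrak{su}(1,n)$ or $\mathfrak{sp}(1,n)$, which has real rank one, every nonzero element of $\mathfrak s\cap\mathfrak p$ is $\operatorname{Int}(\mathfrak s)$-conjugate to a multiple of a boost, since Cartan involutions and maximal abelian subspaces of $\mathfrak s\cap\mathfrak p$ are conjugate (\cite[Cor.~6.19, Thm.~6.51]{Kn}).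

\emph{A, B, C.} On $\mathbb F^{1,n}$ a boost has kernel $\mathbb F^{0,n-1}$, which is negative definite or zero. So a nonzero element of $\mathfrak h_0\cap\mathfrak p$ (row A) or $\mathfrak l_0\cap\mathfrak p$ (rows B, C) kills no positive vector. But every conjugate of an element of the other algebra kills one.

\emph{D.} A nonzero multiple of a boost of $\mathfrak{so}(1,4)$ has rank $2$ on $\mathbb R^7$. A nonzero element of $\mathfrak g_{2(2)}\cap\mathfrak p$ is conjugate into a split Cartan subalgebra and has eigenvalues $0,\pm x,\pm y,\pm z$ with $x+y+z=0$. At most one of $x,y,z$ vanishes, so its rank is at least $4$.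

\emph{E, F.} A nonzero multiple of a boost of $\mathfrak l_0$ is invertible in the (half-)spin representation, whereas elements of $\mathfrak h_0$ kill a nonzero vector.
\end{proof}

\begin{remark}
Reductivity of $L$ is needed also for simple $\mathfrak g$. In row B write $L_0=SU(1,n)=NAK_0$ (Iwasawa decomposition) and take $L=NA$. This closed subgroup of $L_0$ acts properly on $G/H$, and cocompactly since $G=L_0H=LK_0H$. But $\dim L=2n<2n+1=\dim G/H$.
\end{remark}

\section{There are no other triples: necessity in Theorem~\ref{thm:class}}\label{sec:nec}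

\subsection{Reduction}

Let $L$ act properly and cocompactly on $G/H$ as in Theorem~\ref{thm:class}. By Theorem~\ref{thm:proper} we may assume that $\mathfrak h,\mathfrak l$ are $\theta$-stable with centers in $\mathfrak k$. Put $\mathfrak h_0=\mathfrak h^{nc}$ and $\mathfrak l_0=\mathfrak l^{nc}$. By Theorems~\ref{thm:equiv}(f) and \ref{thm:proper},
\begin{equation}\label{eq:two}
\mathfrak g=\mathfrak h_0+\mathfrak l_0,\qquad d(\mathfrak g)=d(\mathfrak h_0)+d(\mathfrak l_0).
\end{equation}
Both algebras are nonzero and proper. Indeed, $\mathfrak h_0=0$ would give $\mathfrak h\subset\mathfrak k$ and $H$ compact; $\mathfrak h_0=\mathfrak g$ would give $H=G$. Hence $\mathfrak l_0\ne0$ by \eqref{eq:two}, and $\mathfrak l_0\neq\mathfrak g$ because $d(\mathfrak h_0)>0$.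

Since $\mathfrak h=\mathfrak h_0\oplus(\mathfrak h^c\oplus\mathfrak z(\mathfrak h))$ with the second summand in $\mathfrak z_{\mathfrak g}(\mathfrak h_0)$, and likewise for $\mathfrak l$, Lemma~\ref{lem:cent} shows that it suffices to identify $(\mathfrak g,\mathfrak h_0,\mathfrak l_0)$ with a row of the table, up to interchange. The conditions are symmetric in $\mathfrak h_0$ and $\mathfrak l_0$. We use the following classification.

\begin{theorem}[Onishchik {\cite[Thm.~4.1]{On}}; see also {\cite[\S14]{On2}}]\label{thm:on}
Let $\mathfrak u$ be a compact simple Lie algebra and $\mathfrak u=\mathfrak u_1+\mathfrak u_2$ with proper subalgebras. Up to an isomorphism of $\mathfrak u$ and interchange, $(\mathfrak u,\mathfrak u_1,\mathfrak u_2)$ is one of: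
\begin{itemize}
\item[\textup{(1)}] $\mathfrak{su}(2n),\ \mathfrak{sp}(n),\ \mathfrak{su}(2n-1)$ or $\mathfrak u(2n-1)$, $n\ge2$;
\item[\textup{(2)}] $\mathfrak{so}(7),\ \mathfrak g_2,\ \mathfrak{so}(6)$, $\mathfrak{so}(5)$ or $\mathfrak{so}(5)+\mathfrak{so}(2)$;
\item[\textup{(3)}] $\mathfrak{so}(2n),\ \mathfrak{so}(2n-1),\ \mathfrak{su}(n)$ or $\mathfrak u(n)$, $n\ge4$;
\item[\textup{(4)}] $\mathfrak{so}(4n),\ \mathfrak{so}(4n-1),\ \mathfrak{sp}(n)$, $\mathfrak{sp}(n)+\mathfrak u(1)$ or $\mathfrak{sp}(n)+\mathfrak{sp}(1)$, $n\ge2$;
\item[\textup{(5)}] $\mathfrak{so}(16),\ \mathfrak{so}(15),\ \mathfrak{spin}(9)$;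
\item[\textup{(6)}] $\mathfrak{so}(8),\ \mathfrak{so}(7),\ \mathfrak{spin}(7)$.
\end{itemize}
The embeddings are the standard ones: block embeddings, restriction of scalars, the $7$-dimensional representation of $\mathfrak g_2$, and spin representations.
\end{theorem}

Below we use only how each of $\mathfrak u_1,\mathfrak u_2$ acts on the defining module or on $\mathfrak u$, never the relative position of the two. The index $n$ in the cases below is that of Theorem~\ref{thm:on}. A simple real Lie algebra is either absolutely simple or a complex simple Lie algebra regarded as real; we treat the two kinds in turn.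

\subsection{$\mathfrak g$ absolutely simple}

The sum $(\mathfrak h_0)_u+(\mathfrak l_0)_u$, formed as in the proof of Proposition~\ref{prop:D}, spans $\mathfrak g_{\mathbb C}$, so it equals the compact simple algebra $\mathfrak g_u$. The summands are proper and semisimple. By Theorem~\ref{thm:on}, after interchanging $\mathfrak h_0$ and $\mathfrak l_0$ if necessary, we may take $(\mathfrak g_{\mathbb C},\mathfrak h_{\mathbb C},\mathfrak l_{\mathbb C})$, where $\mathfrak h_{\mathbb C}=(\mathfrak h_0)_{\mathbb C}$ and $\mathfrak l_{\mathbb C}=(\mathfrak l_0)_{\mathbb C}$, to be the complexification of a triple from the list with semisimple entries, in the order of the list. Then $\mathfrak g,\mathfrak h_0,\mathfrak l_0$ are the fixed points of an antilinear involutive automorphism $\sigma$ of $\mathfrak g_{\mathbb C}$ preserving $\mathfrak h_{\mathbb C}$ and $\mathfrak l_{\mathbb C}$. Let $V$ be the defining module. The plan is the same in each case: realize $\sigma$ by an antilinear map or a Hermitian form on $V$, read off the possible real forms, and apply the second equation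 of \eqref{eq:two}.

\medskip
\noindent\textbf{Case (1).} Here $\dim V=2n\ge4$, $\mathfrak h_{\mathbb C}=\mathfrak{sp}(V,\omega)$, $V=\ell\oplus W$ with a line $\ell$ and a hyperplane $W$, and $\mathfrak l_{\mathbb C}=\mathfrak{sl}(W)$. Automorphisms of $\mathfrak{sl}(V)$ are conjugations or conjugations composed with $X\mapsto-X^T$. Hence either $\sigma(X)=JXJ^{-1}$ with $J$ antilinear and $J^2$ scalar, or $\sigma(X)=-X^*$, the adjoint being taken for a nondegenerate sesquilinear form $\eta$. In the second situation $\sigma^2=1$ makes $\overline{\eta(y,x)}$ proportional to $\eta(x,y)$, so $\eta$ can be rescaled to be Hermitian.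

\emph{First type.} The line $\ell$ of $\mathfrak l_{\mathbb C}$-fixed vectors and the space $W=\mathfrak l_{\mathbb C}V$ are $J$-stable. If $Je=\lambda e$ for a nonzero $e\in\ell$, then $J^2=|\lambda|^2>0$, and we normalize $J^2=1$. Then $\mathfrak g=\mathfrak{sl}(2n,\mathbb R)$ and $\mathfrak l_0=\mathfrak{sl}(2n-1,\mathbb R)$. The form $\overline{\omega(J\cdot,J\cdot)}$ is $\mathfrak h_{\mathbb C}$-invariant, hence a multiple of $\omega$ by a number of modulus one; so a multiple of $\omega$ is real on $V^J$, and $\mathfrak h_0=\mathfrak{sp}(n,\mathbb R)$. But $d(\mathfrak g)-d(\mathfrak l_0)=2n\neq n(n+1)$ for $n\ge2$. Excluded.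

\emph{Second type.} For $X\in\mathfrak l_{\mathbb C}$ also $X^*=-\sigma(X)\in\mathfrak l_{\mathbb C}$ kills $\ell$, so $\mathfrak l_{\mathbb C}V=W$ is orthogonal to $\ell$, and $W=\ell^\perp$. In particular $\ell$ is not isotropic; choose the sign of $\eta$ so that $\ell$ is positive. Then $\mathfrak g=\mathfrak{su}(p,q)$ and $\mathfrak l_0=\mathfrak{su}(p-1,q)$, so $d(\mathfrak h_0)=2q$. Let $\eta$ be antilinear in the second variable and define an antilinear map $j$ by $\omega(x,y)=\eta(x,jy)$. An element of $\mathfrak h_{\mathbb C}$ lies in $\mathfrak h_0$ if and only if it is $\eta$-skew, i.e.\ commutes with $j$. So $j^2$ commutes with $\mathfrak h_0$ and is a nonzero scalar, real since it commutes with $j$. Rescaling $\omega$, we may assume $j^2=\epsilon=\pm1$. Then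
\[
\eta(jx,jy)=\omega(jx,y)=-\omega(y,jx)=-\epsilon\,\eta(y,x).
\]

If $\epsilon=1$, then $\eta(jx,jx)=-\eta(x,x)$, so $p=q=n$. Moreover, $\omega(jx,jy)=\eta(jx,j(jy))=-\eta(jy,x)=-\overline{\omega(x,y)}$. So $i\omega$ is real on $V^j$ and $\mathfrak h_0=\mathfrak{sp}(n,\mathbb R)$. But $n(n+1)\neq2n$. Excluded.

If $\epsilon=-1$, then $j$ is a quaternionic structure with $\eta(jx,jy)=\overline{\eta(x,y)}$. So $\mathfrak h_0=\mathfrak{sp}(a,b)$ and $(p,q)=(2a,2b)$, where $ab>0$ because $\mathfrak h_0$ is not compact. The equation $4ab=2q=4b$ gives $a=1$, $b=n-1$. This is row A with $n-1$ in place of $n$.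

\medskip
\noindent\textbf{Case (2).} Here $\mathfrak h_{\mathbb C}=\mathfrak g_2^{\mathbb C}$ and $\mathfrak l_{\mathbb C}=\mathfrak{so}(6,\mathbb C)$ or $\mathfrak{so}(5,\mathbb C)$ in $\mathfrak{so}(V,Q)$, $\dim V=7$. Automorphisms of $\mathfrak{so}(7,\mathbb C)$ are inner, so $\sigma=\operatorname{Ad}J$, where $J$ is the standard conjugation followed by an element of $SO(V)$. Then $J$ is antilinear and $Q(Jx,Jy)=\overline{Q(x,y)}$. The map $J^2$ is a scalar preserving $Q$, so $J^2=\pm1$, and $J^2=1$ since $\dim V$ is odd. Thus $\mathfrak g=\mathfrak{so}(V^J)$.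

The non-compact real form of $\mathfrak g_2^{\mathbb C}$ is $\mathfrak g_{2(2)}=\mathfrak h_0$. A regular element of its split Cartan subalgebra has three positive eigenvalues on $V^J$. Since eigenspaces for $\lambda,\mu$ are $Q$-orthogonal unless $\lambda+\mu=0$, the sum of the three eigenspaces is isotropic. So, up to the sign of $Q$, $\mathfrak g=\mathfrak{so}(3,4)$, and $d(\mathfrak l_0)=12-8=4$. The space of $\mathfrak l_{\mathbb C}$-fixed vectors is nondegenerate of dimension $1$ or $2$ and $J$-stable, so $\mathfrak l_0=\mathfrak{so}(a,b)$ with $a\le3$, $b\le4$, $a+b\in\{5,6\}$ and $ab=4$. Hence $(a,b)=(1,4)$, and the fixed plane is positive. This is row D.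

\medskip
\noindent\textbf{Cases (3)--(6): common reduction.} Now $\mathfrak g_{\mathbb C}=\mathfrak{so}(V,Q)$ with $m=\dim V\ge8$ even, and $\mathfrak h_{\mathbb C}$ is the stabilizer of a non-isotropic vector $e$, which we take real. Let $\sigma_0$ be the standard conjugation, which preserves $\mathfrak h_{\mathbb C}$, and $\tau=\sigma\sigma_0$, a complex automorphism preserving $\mathfrak h_{\mathbb C}$. We claim $\tau\in\operatorname{Ad}O(V)$. For $m\ne8$ this holds for all automorphisms. For $m=8$, triality intervenes: the module $V\circ\tau$ is $V$ or a half-spin module. It has an $\mathfrak h_{\mathbb C}$-fixed vector since $\tau\mathfrak h_{\mathbb C}=\mathfrak h_{\mathbb C}$, whereas half-spin modules restrict irreducibly to $\mathfrak{so}(7,\mathbb C)$. So $V\circ\tau\cong V$. An intertwiner realizes $\tau$ by conjugation and preserves $Q$ up to a scalar, so it can be rescaled into $O(V)$.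

As in Case (2), $\sigma=\operatorname{Ad}J$ with $J$ antilinear, $Q(Jx,Jy)=\overline{Q(x,y)}$ and $J^2=\pm1$. Since $J$ preserves the line $\mathbb Ce$ of $\mathfrak h_{\mathbb C}$-fixed vectors, $J^2$ is positive on it, so $J^2=1$. Let $V_{\mathbb R}=V^J$, and choose the sign of $Q$ so that $\mathbb Ce\cap V_{\mathbb R}$ is positive. Then
\[
\mathfrak g=\mathfrak{so}(p,q),\qquad \mathfrak h_0=\mathfrak{so}(p-1,q),\qquad d(\mathfrak l_0)=pq-(p-1)q=q\ge1 .
\]

\medskip
\noindent\textbf{Case (3).} Here $\mathfrak l_{\mathbb C}=\mathfrak{sl}(W)$, $\dim W=n\ge4$, and $V=W\oplus W'$ with $W'\cong W^*\not\cong W$. So $W,W'$ are the only proper nonzero submodules. They are isotropic, and $J$ permutes them.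

If $JW=W$, then $\mathfrak l_0=\mathfrak{sl}(n,\mathbb R)$, and $W^J$ is isotropic of dimension $n$, so $p=q=n$. The equation $\frac{n(n+1)}2-1=n$ forces $n=2$. Excluded.

If $JW=W'$, put $\eta(x,y)=Q(x,Jy)$ on $W$. It is nondegenerate and Hermitian, since $\overline{Q(y,Jx)}=Q(Jy,x)$; let $(a,b)$ be its signature. The map $x\mapsto x+Jx$ identifies $W$ with $V_{\mathbb R}$, and $Q(x+Jx,x+Jx)=2\eta(x,x)$. So $(p,q)=(2a,2b)$ and $\mathfrak l_0=\mathfrak{su}(a,b)$. The equation $2ab=q=2b$ with $b\ge1$ gives $a=1$. This is row B with $n-1$ in place of $n$. (Row B for $\mathfrak{so}(2,4)\cong\mathfrak{su}(2,2)$ is covered by Case (1).)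

\medskip
\noindent\textbf{Case (4).} Here $V=W\otimes U$ with $\dim W=2n$, $\dim U=2$, $Q$ is the product of symplectic forms on $W$ and $U$, and $\mathfrak l_{\mathbb C}$ is $\mathfrak{sp}(W)$ or $\mathfrak{sp}(W)+\mathfrak{sp}(U)$. Since $n\ge2$, the two ideals have different dimensions and $\sigma$ preserves $\mathfrak{sp}(W)$. Put $\mathfrak l_1=\mathfrak{sp}(W)^\sigma$. Its commutant $\mathcal A$ in $\operatorname{End}V_{\mathbb R}$ is a real form of $\operatorname{End}U$, so it is $M_2(\mathbb R)$ or $\mathbb H$, and its traceless part, being contained in $\mathfrak{sl}(U)=\mathfrak{sp}(U)$, is $Q$-skew.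

If $\mathcal A=M_2(\mathbb R)$, take $0\neq N\in\mathcal A$ with $N^2=0$. It is $Q$-skew, so $Q(Nx,Ny)=-Q(x,N^2y)=0$ and $\operatorname{im}N$ is isotropic. Its dimension is $2n$, so $p=q=2n$. The space $\operatorname{im}N$ is an $\mathfrak l_1$-stable real form of a copy of $W$, and, as in Case (1), the symplectic form can be rescaled to be real on it; so $\mathfrak l_1=\mathfrak{sp}(n,\mathbb R)$. Then $d(\mathfrak l_0)\ge n(n+1)>2n=q$. Excluded.

If $\mathcal A=\mathbb H$, the imaginary quaternions are skew, so unit quaternions are isometries. Hence $V_{\mathbb R}=\mathbb H^{a,b}$, $(p,q)=(4a,4b)$, and $\mathfrak l_1\subset\mathfrak{sp}(a,b)$, with equality by dimension. If $\mathfrak l_{\mathbb C}$ contained $\mathfrak{sp}(U)$, then $\mathfrak l_0$ would contain the compact ideal $\mathfrak{sp}(U)^\sigma=\mathfrak{sp}(1)$, contrary to $\mathfrak l_0=\mathfrak l^{nc}$. So $\mathfrak l_0=\mathfrak l_1$, and $4ab=q=4b$ with $b\ge1$ gives $a=1$. This is row C with $n-1$ in place of $n$.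

\medskip
\noindent\textbf{Cases (5), (6).} By the argument of Case (2), every real form of $\mathfrak{so}(9,\mathbb C)$ or $\mathfrak{so}(7,\mathbb C)$ is an $\mathfrak{so}(a,b)$. So $\mathfrak l_0\cong\mathfrak{so}(a,b)$ with $ab>0$ and $a+b=9$, respectively $7$, acting on $V_{\mathbb R}$ through the spin representation. A boost has eigenvalues $\pm\frac12$ on $V_{\mathbb R}$. The two eigenspaces are isotropic and span, so $p=q=8$, respectively $4$. The equations $ab=8$, $a+b=9$ give $\mathfrak{so}(1,8)$, which is row E. The equations $ab=4$, $a+b=7$ have no integer solution.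

\subsection{$\mathfrak g$ complex simple}

Now $\mathfrak k$ is compact simple and $\mathfrak p=i\mathfrak k$. Write $\mathfrak h_0=\mathfrak s_1+i\mathfrak m_1$ and $\mathfrak l_0=\mathfrak s_2+i\mathfrak m_2$ with subspaces $\mathfrak s_\nu,\mathfrak m_\nu\subset\mathfrak k$. The idea is that the $\mathfrak k$-components give a decomposition $\mathfrak k=\mathfrak s_1+\mathfrak s_2$, to which Theorem~\ref{thm:on} applies, while $\mathfrak m_\nu$ is an $\mathfrak s_\nu$-submodule of $\mathfrak k$ of restricted dimension.

\begin{lemma}\label{lem:complex}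
\begin{itemize}
\item[\textup{(i)}] $\mathfrak k=\mathfrak s_1+\mathfrak s_2$ and $\dim\mathfrak m_1+\dim\mathfrak m_2=\dim\mathfrak k$.
\item[\textup{(ii)}] $\mathfrak m_\nu$ is a nonzero $\mathfrak s_\nu$-submodule of $\mathfrak k$, and $[\mathfrak m_\nu,\mathfrak m_\nu]=\mathfrak s_\nu$. In particular $[\mathfrak a,\mathfrak m_\nu]\subset\mathfrak s_\nu$ for every subspace $\mathfrak a\subset\mathfrak m_\nu$.
\item[\textup{(iii)}] $\mathfrak m_\nu$ contains no nonzero $\mathfrak s_\nu$-fixed vector.
\item[\textup{(iv)}] $\mathfrak s_\nu\neq\mathfrak k$.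
\end{itemize}
\end{lemma}

\begin{proof}
(i) This is \eqref{eq:two}, after taking $\mathfrak k$-components in the first equation.

(ii) The first claim follows from $[\mathfrak k,\mathfrak p]\subset\mathfrak p$; moreover $\mathfrak m_\nu\neq0$ since the algebras are non-compact. The second is Lemma~\ref{lem:stable}(ii), since $\mathfrak h_0$ and $\mathfrak l_0$ have no nonzero compact ideals.

(iii) Let $X\in\mathfrak m_\nu$ be fixed. For $Y\in\mathfrak m_\nu$ and $Z\in\mathfrak s_\nu$ we have $B([X,Y],Z)=B([Z,X],Y)=0$. Since $[X,Y]\in\mathfrak s_\nu$ and $B$ is definite on $\mathfrak k$, $[X,\mathfrak m_\nu]=0$. So $iX$ is central in a semisimple algebra and $X=0$.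

(iv) If $\mathfrak s_\nu=\mathfrak k$, then $\mathfrak m_\nu$ is a nonzero ideal of the simple algebra $\mathfrak k$, so $\mathfrak m_\nu=\mathfrak k$ and the algebra is all of $\mathfrak g$.
\end{proof}

So Theorem~\ref{thm:on} applies to $(\mathfrak k,\mathfrak s_1,\mathfrak s_2)$; the isomorphism of $\mathfrak k$ in it extends complex linearly to $\mathfrak g$, and after interchanging $\mathfrak h_0$ and $\mathfrak l_0$ if necessary we order the two algebras as in that list. For each case we decompose $\mathfrak k$ into irreducible $\mathfrak s_\nu$-modules. By (iii), $\mathfrak m_\nu$ lies in the sum of the nontrivial summands. Summands of different dimension are not isomorphic, so $\mathfrak m_\nu$ is the direct sum of its intersections with the sums of all nontrivial summands of a given dimension; if there is only one summand of that dimension, the intersection is $0$ or the whole summand. By (i) and (ii), $0<\dim\mathfrak m_\nu<\dim\mathfrak k$.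

\medskip
\noindent\textbf{(1)} Under $\mathfrak s_1=\mathfrak{sp}(n)$ we have $\mathfrak{su}(2n)=\mathfrak{sp}(n)\oplus\Lambda^2_0$, where $\Lambda^2_0$ is irreducible of dimension $2n^2-n-1$, so $\dim\mathfrak m_1\in\{2n^2+n,\ 2n^2-n-1\}$. Under $\mathfrak{su}(2n-1)$, $\mathfrak{su}(2n)=\mathfrak{su}(2n-1)\oplus\mathbb R\oplus\mathbb C^{2n-1}$. If $\mathfrak m_2$ contained $\mathfrak{su}(2n-1)$ and $\mathbb C^{2n-1}$, then Lemma~\ref{lem:complex}(ii) would give $\mathbb C^{2n-1}=[\mathfrak{su}(2n-1),\mathbb C^{2n-1}]\subset\mathfrak s_2$, which is false. So for both choices of $\mathfrak s_2$, $\dim\mathfrak m_2\in\{4n^2-4n,\ 4n-2\}$. The sum must be $4n^2-1$. The four combinations give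
\[
2n^2-3n+1=0,\quad 2n^2-5n+1=0,\quad 2n^2-5n=0,\quad 2n^2-3n+2=0,
\]
and none has an integer root $n\ge2$.

\medskip
\noindent\textbf{(2)} Under $\mathfrak g_2$, $\mathfrak{so}(7)$ has irreducible summands of dimensions $14$ and $7$, so $\dim\mathfrak m_1$, and hence $\dim\mathfrak m_2=21-\dim\mathfrak m_1$, lies in $\{7,14\}$. Under $\mathfrak{so}(6)$, $\mathfrak{so}(5)$ and $\mathfrak{so}(5)+\mathfrak{so}(2)$ the dimensions are $15+6$, $10+5+5+1$ and $10+10+1$. No sum of nontrivial summands has dimension $7$ or $14$.

\medskip
\noindent\textbf{(3)--(6): common remark.} With $\mathfrak k=\mathfrak{so}(m)$ and $\mathfrak s_1=\mathfrak{so}(m-1)$ we have $\mathfrak{so}(m)=\mathfrak{so}(m-1)\oplus\mathbb R^{m-1}$. So $\mathfrak m_1$ is one of the two summands, and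
\[
\dim\mathfrak m_2\in\bigl\{m-1,\ \tfrac{(m-1)(m-2)}2\bigr\}.
\]

\medskip
\noindent\textbf{(3)} Here $m=2n$, $n\ge4$, and $\mathfrak{so}(2n)=\mathfrak{su}(n)\oplus\mathbb R\oplus\Lambda^2\mathbb C^n$. The last summand has real dimension $n^2-n$ and is irreducible over $\mathbb R$, except that it is $6+6$ under $\mathfrak{su}(4)$. As in (1), $\mathfrak m_2$ cannot contain $\mathfrak{su}(n)$ and meet $\Lambda^2\mathbb C^n$ nontrivially. So $\dim\mathfrak m_2$ is $n^2-1$, $n^2-n$, or possibly $6$ when $n=4$. The required values are $2n-1$ and $(2n-1)(n-1)$. This leads to $n^2-2n=0$ or $n^2-3n+2=0$ for $n^2-1$, and to $n^2-3n+1=0$ or $(n-1)^2=0$ for $n^2-n$. None has a root $n\ge4$, and $6\notin\{7,21\}$.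

\medskip
\noindent\textbf{(4)} Here $m=4n$, $n\ge2$. Under $\mathfrak{sp}(n)+\mathfrak{sp}(1)$ we have $\mathfrak{so}(4n)=\mathfrak{sp}(n)\oplus\mathfrak{sp}(1)\oplus\Lambda^2_0\otimes\mathbb R^3$; put $D=\dim\Lambda^2_0=2n^2-n-1$. As an $\mathfrak{sp}(n)$-module, $\mathfrak m_2$ has dimension
\[
\varepsilon(2n^2+n)+jD+t,\qquad \varepsilon\in\{0,1\},\quad 0\le j\le3,\quad t=\dim(\mathfrak m_2\cap\mathfrak{sp}(1)).
\]
The space $\mathfrak m_2\cap\mathfrak{sp}(1)$ contains no nonzero $\mathfrak s_2$-fixed vector. So $t=0$ for $\mathfrak s_2=\mathfrak{sp}(n)$, $t\in\{0,2\}$ for $\mathfrak{sp}(n)+\mathfrak u(1)$, and $t\in\{0,3\}$ for $\mathfrak{sp}(n)+\mathfrak{sp}(1)$. Let $\mathfrak n=\mathfrak m_2\cap(\Lambda^2_0\otimes\mathbb R^3)$, of dimension $jD$.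
\begin{itemize}
\item If $\varepsilon=1$, then $j=0$: by Lemma~\ref{lem:complex}(ii), $\mathfrak n=[\mathfrak{sp}(n),\mathfrak n]\subset\mathfrak s_2$, and $\mathfrak s_2\cap(\Lambda^2_0\otimes\mathbb R^3)=0$.
\item If $t>0$, then $j=0$: for $\mathfrak a=\mathfrak m_2\cap\mathfrak{sp}(1)$ we get $[\mathfrak a,\mathfrak n]\subset\mathfrak s_2\cap(\Lambda^2_0\otimes\mathbb R^3)=0$. As $\dim\mathfrak a\ge2$, $\mathfrak a$ generates $\mathfrak{sp}(1)$, which has no nonzero fixed vector in $\Lambda^2_0\otimes\mathbb R^3$. So $\mathfrak n=0$.
\end{itemize}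
The required values of $\dim\mathfrak m_2$ are $4n-1$ and $(4n-1)(2n-1)=8n^2-6n+1$. Three situations remain.
\begin{itemize}
\item $\varepsilon=1$, $j=0$: then $4n-1<2n^2+n\le\dim\mathfrak m_2\le2n^2+n+3<8n^2-6n+1$, because $2n^2-3n+1>0$ and $6n^2-7n-2>0$ for $n\ge2$.
\item $\varepsilon=j=0$: then $\dim\mathfrak m_2=t\le3<4n-1$.
\item $\varepsilon=t=0$: then $\dim\mathfrak m_2=jD\le3D=6n^2-3n-3<8n^2-6n+1$. If $n\ge3$, then $D>4n-1$, so $jD\ne4n-1$; if $n=2$, then $5j\neq7$.
\end{itemize}
All are excluded.

\medskip
\noindent\textbf{(5)} Under $\mathfrak{spin}(9)$, $\mathfrak{so}(16)$ has irreducible summands of dimensions $36$ and $84$, while the required values of $\dim\mathfrak m_2$ are $15$ and $105$. Excluded.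

\medskip
\noindent\textbf{(6)} Here $\mathfrak{so}(8)=\mathfrak{spin}(7)\oplus\mathbb R^7$ under $\mathfrak s_2=\mathfrak{spin}(7)$, so $(\dim\mathfrak m_1,\dim\mathfrak m_2)$ is $(21,7)$ or $(7,21)$. Orthogonal complements below are taken in $\mathfrak{so}(8)$. The standard real form $\mathfrak{so}(1,7)$ of $\mathfrak{so}(8,\mathbb C)$ is $\mathfrak{so}(7)+i\,\mathfrak{so}(7)^\perp$.

For $(21,7)$: $\mathfrak m_1=\mathfrak{so}(7)$, so $\mathfrak h_0=\mathfrak{so}(7,\mathbb C)$ is standard, and $\mathfrak m_2=\mathfrak{spin}(7)^\perp$, so $\mathfrak l_0=\mathfrak{spin}(7)+i\,\mathfrak{spin}(7)^\perp$. A triality automorphism of $\mathfrak{so}(8)$ carries the standard $\mathfrak{so}(7)$ to $\mathfrak{spin}(7)$, hence the standard $\mathfrak{so}(1,7)$ to $\mathfrak l_0$. So $\mathfrak l_0$ is a real form $\mathfrak{so}(1,7)$ acting on $\mathbb C^8$ by a half-spin representation. This is row F.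

For $(7,21)$: $\mathfrak h_0$ is the standard $\mathfrak{so}(1,7)$, and $\mathfrak l_0$ is the complexification of $\mathfrak{spin}(7)$. Apply an automorphism carrying $\mathfrak{spin}(7)$ to the standard $\mathfrak{so}(7)$. It is not induced by $O(8)$, because $\mathfrak{spin}(7)$ acts irreducibly on $\mathbb R^8$ and $\mathfrak{so}(7)$ does not. So the standard $\mathfrak{so}(1,7)$ goes to a real form acting on $\mathbb C^8$ by a half-spin representation. This is row F with $\mathfrak h$ and $\mathfrak l$ interchanged.

\medskip
Together with Proposition~\ref{prop:suff} this completes the proof of Theorem~\ref{thm:class}.\hfill$\square$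

\begin{thebibliography}{9}

\bibitem{BT} Maciej Bochenski and Aleksy Tralle, \emph{Standard compact Clifford-Klein forms and Lie algebra decompositions}, arXiv:2212.09119 (2022).

\bibitem{Bou} Bourbaki, \emph{Lie}, VII.

\bibitem{BH} Bridson and Haefliger, \emph{Metric Spaces of Non-Positive Curvature}.

\bibitem{He} Helgason, \emph{Differential Geometry, Lie Groups, and Symmetric Spaces} (1978).

\bibitem{Kn} Knapp, \emph{Lie Groups Beyond an Introduction}, 2nd ed.

\bibitem{Mo} Mostow, \emph{Some new decomposition theorems for semi-simple groups}, Mem. AMS 14 (1955).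

\bibitem{On} A. L. Onishchik, \emph{Inclusion relations among transitive compact transformation groups}, Trudy Moskov. Mat. Obshch. 11 (1962), 199--242; AMS Transl. (2) 50 (1966), 5--58.

\bibitem{On2} A. L. Onishchik, \emph{Topology of Transitive Transformation Groups} (1994).

\end{thebibliography}

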